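# Local real closed SV-rings of rank $n$: completions indexed by finite trees

All rings are commutative and unital, and $\mathscr L=\{+,-,\cdot,0,1\}$ is the language of rings.

## 1. Counting branching ideals: a guess, and rank two

Take a local ring with $n$ minimal primes $\mathfrak p_1,\dots,\mathfrak p_n$ whose quotients $A/\mathfrak p_i$ are all valuation rings. Its spectrum consists of $n$ chains of primes that run into each other on the way up to the maximal ideal $\mathfrak m_A$. A place where chains meet is called a branching ideal. How many first-order theories do such rings have, if we also ask that they be real closed?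

**Guess.** *The theory of $A$ is determined by the number of its branching ideals, together with the yes/no information whether $\mathfrak m_A$ is one of them.*

We shall see that there is at least one and that there are at most $n-1$ branching ideals, so the guess predicts at most $2(n-1)$ theories. It is right for $n=2$ and $n=3$, and wrong for $n=4$. First, the precise terms.

**Definitions.** A ring $A$ is an *SV-ring* if $A/\mathfrak p$ is a valuation ring for every prime $\mathfrak p$. A local ring has *rank* $n$ if it has exactly $n$ minimal primes. A prime $\mathfrak q$ is a *branching ideal* if $\mathfrak q=\mathfrak P_1+\mathfrak P_2$ for distinct primes $\mathfrak P_1,\mathfrak P_2\subsetneq\mathfrak q$. *Real closed rings* are those of N. Schwartz.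

Every valuation ring is an SV-ring. The ring $\mathbb R[[x,y]]$ is not: it is a domain, and neither $x/y$ nor $y/x$ lies in it.

For real closed rings we use the elementary characterization in N. Schwartz, *The basic theory of real closed spaces*, Mem. AMS 397 (1989), and A. Prestel–N. Schwartz, *Model theory of real closed rings*, Fields Inst. Commun. 32/33 (2002/03). A ring $A$ is real closed iff

1. $A$ is reduced;
2. the squares are the nonnegative elements of a partial order $\le$ making $A$ an $f$-ring;
3. $0\le a\le b$ implies $b\mid a^2$;
4. for every prime $\mathfrak p$, the field $\mathrm{qf}(A/\mathfrak p)$ is real closed and $A/\mathfrak p$ is integrally closed.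

We refer to these as (RC1)–(RC4). An $f$-ring is a lattice-ordered ring in which $a\wedge b=0$ and $c\ge 0$ imply $ca\wedge b=0$. With $a^{\pm}=(\pm a)\vee 0$ we have $a=a^+-a^-$, $|a|=a^++a^-$ and $a^+\wedge a^-=0$. Applying the defining property twice gives $a^+a^-\wedge a^+a^-=0$, so $a^+a^-=0$, and hence $|a|^2=a^2$. For instance, $\mathbb R[[t]]$ is not real closed: it is a domain, so $t^+=0$ or $t^-=0$ and (RC2) would make $t$ or $-t$ a square.

**The problem.** For $n\ge 2$ the class of local real closed SV-rings of rank $n$ is elementary; this is given. Let $T_n$ be its theory. The conjecture, taken from Ricardo Palomino Piepenborn, "Model Theory of Local Real Closed SV-Rings of Finite Rank", arXiv:2409.20295 (2024), says that $T_n$ has only finitely many completions, each of them decidable and NIP. It is given that the conclusion holds for $n=2$, where there is exactly one branching ideal. More generally, among the models of $T_n$ with exactly one branching ideal $\mathfrak b_A$ there are exactly two complete theories, $T_{n,1}$ for $\mathfrak b_A=\mathfrak m_A$ and $T_{n,2}$ for $\mathfrak b_A\subsetneq\mathfrak m_A$. So the guess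 passes the test $n=2$. We will not use these given cases in the proof.

**Facts on convex subrings.** Let $K$ be an ordered field and $O\subseteq K$ a convex subring.

* (C1) $O$ is a valuation ring of $K$: for $x\ne0$ one of $|x|,|1/x|$ is $\le 1$. We write $v$ for the valuation; $v(x)\ge v(y)$ means $x\in yO$.
* (C2) Every ideal $I$ of $O$ is convex: if $0\le x\le y\in I$ and $y\neq 0$, then $x=y\cdot(x/y)$ with $x/y\in[0,1]\subseteq O$. Also $\mathfrak m_O\subseteq(-1,1)$, since $|x|\ge1$ gives $1/x\in O$.
* (C3) The residue field is ordered, the residue map is weakly order preserving, and so a unit of $O$ has the sign of its residue.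
* (C4) If $v(y)>v(x)$, then $y/x\in\mathfrak m_O\subseteq(-1,1)$, so $x+y$ has the sign of $x$.
* (C5) Every overring of $O$ in $K$ is convex: if $0\le x\le y\ne0$, then $x/y\in[0,1]\subseteq O$.
* (C6) If $K$ is real closed, the residue field is real closed and the value group is divisible.

We also use two facts on real closed fields. A real closed field is relatively algebraically closed in any ordered extension field. A real closure of an ordered field $L$ has exactly one order-preserving $L$-embedding into any given real closed field extending $L$ as an ordered field.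

**A supply of valuation rings.** Fix $d\ge1$ and let $F=\mathbb R((t^{\mathbb Q^d}))$ be the Hahn series field, with $\mathbb Q^d$ ordered lexicographically. It is real closed, because $\mathbb R$ is real closed and $\mathbb Q^d$ is divisible. The sign of a series is the sign of its leading coefficient, and $v(x)$ is its least exponent, so $|x|\le|y|$ implies $v(x)\ge v(y)$. Put $V=\{x:v(x)\ge0\}$ (with $0\in V$) and, for $0\le i\le d-1$,
$$\mathfrak q_i=\{x\in V:\ x=0\ \text{or the first } d-i \text{ coordinates of } v(x) \text{ form a lexicographically positive vector}\}. \tag{1}$$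
All these sets are convex in $F$. Each $\mathfrak q_i$ is an ideal of $V$. It is prime: for nonzero $x,y\in V$ the truncations of $v(x),v(y)$ are $\ge0$, and their sum is positive iff one of them is. Moreover
$$\mathfrak m_V=\mathfrak q_0\supsetneq\mathfrak q_1\supsetneq\dots\supsetneq\mathfrak q_{d-1}\ne0 ,$$
where $\mathfrak q_i\setminus\mathfrak q_{i+1}$ contains $t^g$ with $g$ the unit vector having its $1$ in position $d-i$.

**Rank two by hand.** Let $V$ be a proper convex subring of a real closed field and $\mathfrak q\neq0$ a prime of $V$. Put
$$A_{\mathfrak q}=\{(x,y)\in V^2: x-y\in\mathfrak q\}.$$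
The kernels of the two coordinate maps are $\mathfrak p_1=\{(0,y):y\in\mathfrak q\}$ and $\mathfrak p_2=\{(x,0):x\in\mathfrak q\}$. Both maps are onto $V$, because the diagonal lies in $A_{\mathfrak q}$. Since $\mathfrak p_1\mathfrak p_2=0$, every prime contains $\mathfrak p_1$ or $\mathfrak p_2$. These two are incomparable, so they are the minimal primes. Their sum is $\mathfrak q\times\mathfrak q$. An element $(x,y)$ with $x\notin\mathfrak m_V$ has $y\notin \mathfrak m_V$, and $1/x-1/y=(y-x)/(xy)\in\mathfrak q$, so it is a unit. Hence $A_{\mathfrak q}$ is local with $\mathfrak m=\{(x,y):x\in\mathfrak m_V\}$. The branching ideal $\mathfrak q\times\mathfrak q$ equals $\mathfrak m$ exactly when $\mathfrak q=\mathfrak m_V$. That $A_{\mathfrak q}$ is a real closed SV-ring is checked for a whole family in Proposition 2. So both of the cases in the guess occur for $n=2$.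

## 2. Gluing copies of one valuation ring along a tree; rank four

**Definition.** In a finite rooted tree write $w\succeq u$ if $w$ is an ancestor of $u$ or $w=u$; we say $u$ is *at or below* $w$. The depth of the root is $0$, and $l\wedge l'$ is the least common ancestor of $l,l'$. For $n\ge2$, an *$n$-tree* is a finite rooted tree with $n$ leaves in which every non-leaf, other than possibly the root, has at least two children.

In an $n$-tree every node is a leaf, the root, or $l\wedge l'$ for two leaves $l\neq l'$ (take leaves below two different children). There are finitely many $n$-trees up to isomorphism. Indeed, with $m$ non-leaves there are $n+m-1$ edges, and counting children gives $n+m-1\ge 2(m-1)+1$, so $m\le n$. If the root also has two children, then $n+m-1\ge2m$ and $m\le n-1$. In either case at most $n-1$ nodes have two or more children.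

**The ring $R_\Gamma$.** Let $\Gamma$ be an $n$-tree of height $d$ (so $d\ge1$). Let $V$ be a convex subring of a real closed field $F$, with primes $\mathfrak m_V=\mathfrak q_0\supsetneq\dots\supsetneq\mathfrak q_{d-1}\neq0$, for example those in (1). Put
$$R_\Gamma=\{(x_l)\in V^{\text{leaves}}:\ x_l-x_{l'}\in\mathfrak q_{\mathrm{depth}(l\wedge l')}\ \text{for all leaves } l\ne l'\}.$$
This makes sense, as $l\wedge l'$ is a non-leaf and has depth at most $d-1$. It is a ring containing $V$ diagonally. For a leaf $l$ put $P_l=\{x\in R_\Gamma:x_l=0\}$. For a non-leaf $u$ put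
$$P_u=\{x\in R_\Gamma:\ x_l\in\mathfrak q_{\mathrm{depth}(u)}\},\qquad l \text{ any leaf below } u .$$
The choice of $l$ does not matter: for leaves $l,l'$ below $u$ the node $l\wedge l'$ is at or below $u$, so $x_l-x_{l'}\in\mathfrak q_{\mathrm{depth}(l\wedge l')}\subseteq\mathfrak q_{\mathrm{depth}(u)}$. Since the diagonal maps onto $V$, we get $R_\Gamma/P_l\cong V$ and $R_\Gamma/P_u\cong V/\mathfrak q_{\mathrm{depth}(u)}$, so all $P_u$ are prime.

Membership in $R_\Gamma$ is a condition on pairs of coordinates, so the axioms come down to three congruences.

**Lemma 1.** *Let $\mathfrak q$ be a prime of $V$.*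
(a) *If $r,s\in V$ are nonnegative and $r^2-s^2\in\mathfrak q$, then $r-s\in\mathfrak q$.*
(b) *Let $0\le a\le b$ and $0\le a'\le b'$ in $V$ with $a-a',b-b'\in\mathfrak q$. Put $c=a^2/b$, or $c=0$ if $b=0$, and define $c'$ likewise. Then $c,c'\in V$ and $c-c'\in\mathfrak q$.*
(c) *If $x,x'$ are units of $V$ with $x-x'\in\mathfrak q$, then $1/x-1/x'\in\mathfrak q$.*

*Proof.* (a) $(r-s)^2\le|r-s|(r+s)=|r^2-s^2|\in\mathfrak q$. By convexity (C2) $(r-s)^2\in\mathfrak q$, and $\mathfrak q$ is prime.

(b) $0\le c\le a\le b$, so $c\in V$; also $cb=a^2$; the same holds with primes. If $b\in\mathfrak q$, then $b'\in\mathfrak q$ and $0\le c\le b$, $0\le c'\le b'$ put $c,c'$ in $\mathfrak q$. If $b\notin\mathfrak q$, then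
$$(c-c')b+c'(b-b')=cb-c'b'=a^2-a'^2\in\mathfrak q,$$
so $(c-c')b\in\mathfrak q$ and $c-c'\in\mathfrak q$.

(c) $1/x-1/x'=(x'-x)/(xx')$. $\square$

**Proposition 2.** *$R=R_\Gamma$ is a local real closed SV-ring of rank $n$ with minimal primes $P_l$ ($l$ a leaf) and maximal ideal $P_{\mathrm{root}}$. For leaves $l\neq l'$ we have $P_l+P_{l'}=P_{l\wedge l'}$. For all nodes, $P_u\subseteq P_w$ iff $w\succeq u$.*

*Proof.*

**Step 1: (RC1) and (RC2).** $R$ is a subring of $F^n$, so it is reduced. If all $x_l\ge0$, then $0\le\sqrt{x_l}\le1+x_l$ gives $\sqrt{x_l}\in V$, and $(\sqrt{x_l})\in R$ by Lemma 1(a). So the coordinatewise nonnegative elements are exactly the squares. In particular $|x|=\sqrt{x^2}\in R$, and $\tfrac12\in R$, so $R$ is closed under $x\vee y=\frac12(x+y+|x-y|)$. It is therefore a sub-$f$-ring of the product of ordered fields $F^n$.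

**Step 2: (RC3).** If $0\le a\le b$, define $c_l$ from $a_l,b_l$ as in Lemma 1(b). Then $c\in R$ and $bc=a^2$.

**Step 3: (RC4) and SV.** Let $P$ be prime in $R$. As $\prod_lP_l\subseteq\bigcap_lP_l=0$, some $P_l\subseteq P$. So $R/P\cong V/Q$ with $Q$ prime in $V$. This is a valuation ring, hence integrally closed. Its quotient field is the residue field of $V_Q$, which is a convex subring of $F$ by (C5), so it is real closed by (C6).

**Step 4: local.** If $x\notin P_{\mathrm{root}}$, then no $x_l$ lies in $\mathfrak q_0=\mathfrak m_V$, so all $x_l$ are units of $V$ and $(1/x_l)\in R$ by Lemma 1(c). So the nonunits form $P_{\mathrm{root}}$.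

**Step 5: inclusions.** If $w\succeq u$, then $\mathfrak q_{\mathrm{depth}(u)}\subseteq\mathfrak q_{\mathrm{depth}(w)}$ when $u$ is not a leaf, and $P_u\subseteq P_w$ in all cases. Suppose $w\not\succeq u$; then $w\neq$ root. If $w$ is not a leaf, choose $z\in\mathfrak q_{\mathrm{depth}(w)-1}\setminus\mathfrak q_{\mathrm{depth}(w)}$; if $w$ is a leaf, choose $0\ne z\in\mathfrak q_{d-1}$. Let $x$ have coordinate $z$ at all leaves at or below $w$ and $0$ elsewhere. For a leaf $l$ at or below $w$ and a leaf $l'$ not at or below $w$, the node $l\wedge l'$ is a proper ancestor of $w$. Its depth is at most $\mathrm{depth}(w)-1$ and at most $d-1$, so $z\in\mathfrak q_{\mathrm{depth}(l\wedge l')}$. Hence $x\in R$, and $x\notin P_w$. If $u$ is a proper ancestor of $w$, then $z\in\mathfrak q_{\mathrm{depth}(u)}$ for the same reason, so $x\in P_u$. Otherwise $u$ and $w$ are incomparable, $x$ vanishes at the leaves at or below $u$, and again $x\in P_u$. So $P_u\not\subseteq P_w$.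

**Step 6: minimal primes and their sums.** Every prime contains some $P_l$ (Step 3), and the $P_l$ are pairwise incomparable (Step 5). So they are the minimal primes, $n$ in number. Let $u=l\wedge l'$. Then $P_l+P_{l'}\subseteq P_u$ by Step 5. Conversely let $x\in P_u$, and let $y$ agree with $x$ at the leaves at or below the child of $u$ that is $\succeq l'$, and be $0$ elsewhere. If $a$ is a leaf of the first kind and $b$ one of the second, then $a\wedge b\succeq u$, so $y_a-y_b=x_a\in\mathfrak q_{\mathrm{depth}(u)}\subseteq\mathfrak q_{\mathrm{depth}(a\wedge b)}$. Hence $y\in R$. As $y_l=0$ and $(x-y)_{l'}=0$, we get $x\in P_l+P_{l'}$. $\square$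

The rank-two ring $A_{\mathfrak q}$ is $R_\Gamma$ for one of the two $2$-trees. For $\mathfrak q=\mathfrak m_V$ the root has two leaves as children. For $\mathfrak q\subsetneq\mathfrak m_V$ (put $\mathfrak q_1=\mathfrak q$) the root has one child, which carries the two leaves.

**Rank three.** There are four $3$-trees. Either the root has three leaf children, or it has one leaf child and one child carrying two leaves, or one of these two trees hangs below a new root with a single child. The nodes with at least two children number $1,2,1,2$, and the root is one of them in the first two cases only. So the two data of the guess tell the four trees apart.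

**Rank four.** Take $d=2$ and primes $\mathfrak q_0=\mathfrak m_V\supsetneq\mathfrak q_1\ne0$, and put
$$B=\{x\in V^4:\ x_1\equiv x_2\equiv x_3 \bmod \mathfrak q_1,\ x_3\equiv x_4\bmod\mathfrak q_0\},$$
$$C=\{x\in V^4:\ x_1\equiv x_2\bmod\mathfrak q_1,\ x_2\equiv x_3\equiv x_4\bmod\mathfrak q_0\}.$$
Both are rings $R_\Gamma$. For $B$ the root has a leaf child $l_4$ and a child carrying $l_1,l_2,l_3$. For $C$ the root has leaf children $l_3,l_4$ and a child carrying $l_1,l_2$. In each ring the sums $P_i+P_j$ of distinct minimal primes take exactly two values, one of them the maximal ideal; by Lemma 6 below these sums are all the branching ideals. So $B$ and $C$ have the same two data. But in $B$ three of the six sums differ from $\mathfrak m$ (those with $i,j\le3$), and in $C$ only $P_1+P_2$ does. First-order logic sees this, by the following device.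

**Lemma 3.** *Let $A$ be a reduced ring with exactly $n\ge2$ minimal primes. There are nonzero $e_1,\dots,e_n\in A$ with $e_ie_j=0$ for $i\ne j$. For any such elements the minimal primes can be numbered $\mathfrak p_1,\dots,\mathfrak p_n$ so that $e_i\in\bigcap_{j\ne i}\mathfrak p_j\setminus\mathfrak p_i$, and then $\mathrm{Ann}(e_i)=\mathfrak p_i$.*

*Proof.* For any numbering, $\bigcap_{j\ne i}\mathfrak p_j\not\subseteq\mathfrak p_i$, since no $\mathfrak p_j$ with $j\ne i$ lies in the prime $\mathfrak p_i$. Choosing $e_i$ in the difference gives $e_ie_j\in\bigcap_k\mathfrak p_k=0$. Now let $e_1,\dots,e_n$ be arbitrary nonzero and pairwise orthogonal, and let $D_i$ be the set of minimal primes not containing $e_i$. It is nonempty as $A$ is reduced, and $D_i\cap D_j=\emptyset$ since $e_ie_j=0$ lies in every prime. These are $n$ disjoint nonempty subsets of a set with $n$ elements, so they are singletons; let $D_i=\{\mathfrak p_i\}$. If $xe_i=0$, then $x\in\mathfrak p_i$. If $x\in\mathfrak p_i$, then $xe_i$ lies in all minimal primes, so $xe_i=0$. $\square$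

Consider the sentence "there are nonzero pairwise orthogonal $e_1,\dots,e_4$ such that neither $\mathrm{Ann}(e_1)+\mathrm{Ann}(e_2)$ nor $\mathrm{Ann}(e_1)+\mathrm{Ann}(e_3)$ is the set of all nonunits". It is first-order, as $u\in\mathrm{Ann}(e)+\mathrm{Ann}(e')$ says $\exists s,t\,(se=0\wedge te'=0\wedge u=s+t)$. By Lemma 3 it says that some minimal prime has sums different from $\mathfrak m$ with two others. This is true in $B$ and false in $C$. So $B\not\equiv C$, and the guess fails for $n=4$. What must be recorded is the whole tree.

## 3. The tree of a ring in the class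

Let $A$ be a local real closed SV-ring with minimal primes $\mathfrak p_1,\dots,\mathfrak p_n$, $n\ge2$. We show that its minimal primes and branching ideals form a tree, and that $A$ is recovered from its quotients $A/\mathfrak p_i$ by gluing.

**Lemma 4 (quotients are convex).** *For every prime $\mathfrak p$, the ring $W=A/\mathfrak p$ is convex in the real closed field $K=\mathrm{qf}(W)$.*

*Proof.* For $a\in A$ we have $a^+a^-=0$, so $a^+\in\mathfrak p$ or $a^-\in\mathfrak p$; and $a^\pm$ are squares by (RC2). So every element of $W$ is $\pm$ a square of $W$, and the elements of $W$ that are $\ge0$ in $K$ are exactly the squares of $W$. Next, (RC3) applied to $0\le1\le1+t^2$ gives $1+t^2\mid1$, so each $1+t^2$ is a unit of $A$.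

Let $0\le x\le w$ with $w\in W$, $x\in K$, and suppose $x\notin W$. As $W$ is a valuation ring, $y=1/x\in W$. Since $w\ge x>0$, we have $wy-1\ge0$, so $wy-1=\bar t^{\,2}$ for some $t\in A$. Then $wy=1+\bar t^{\,2}$ is a unit of $W$, so $y$ is a unit and $x\in W$, a contradiction. $\square$

**Lemma 5.** *If $I,J\subseteq A$ are radical ideals, then $I+J$ is radical.*

*Proof.* We use Riesz decomposition: if $0\le z\le p+q$ with $p,q\ge0$, then $z=x+y$ with $0\le x\le p$ and $0\le y\le q$. Take $x=z\wedge p$ and $y=z-x=0\vee(z-p)\le q$.

**Step 1: radical ideals absorb smaller elements.** If $0\le x\le y\in I$, then $x^2\in yA\subseteq I$ by (RC3), so $x\in I$. Also $|i|^2=i^2$, so $i\in I$ implies $|i|\in I$.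

**Step 2: squares can be compared.** If $c,d\ge0$ and $c^2\le d^2$, then $c\le d$. Let $e=(c-d)^+$. Multiplying $(c-d)(c+d)\le0$ by $e\ge0$ and using $e(c-d)=e^2$ gives $e^2(c+d)\le0$, hence $e^2(c+d)=0$. As $0\le e\le c+d$, we get $0\le e^3\le e^2(c+d)=0$, and $e=0$ because $A$ is reduced.

**Step 3: the conclusion.** Let $a^2=i+j$ with $i\in I$, $j\in J$. Then $0\le a^2\le|i|+|j|$, so $a^2=x+y$ with $0\le x\le|i|$ and $0\le y\le|j|$; by Step 1 $x\in I$ and $y\in J$. By (RC2) $x=r^2$ and $y=s^2$, and we may take $r,s\ge0$. As $I,J$ are radical, $r\in I$ and $s\in J$. Now $|a|^2=r^2+s^2\le(r+s)^2$, so $|a|\le r+s$ by Step 2. Since $0\le a^\pm\le r+s$, Riesz decomposition and Step 1 give $a^\pm\in I+J$. So $a\in I+J$. $\square$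

**Lemma 6.** *The primes containing a given prime form a chain. For $i\ne j$ the ideal $\mathfrak p_i+\mathfrak p_j$ is prime. The branching ideals of $A$ are exactly the ideals $\mathfrak p_i+\mathfrak p_j$, $i\neq j$.*

*Proof.* The ideals of the valuation ring $A/\mathfrak p$ form a chain. For $i\neq j$, $\mathfrak p_i+\mathfrak p_j\subseteq\mathfrak m_A$ is proper and, by Lemma 5, radical. Its image in the valuation ring $A/\mathfrak p_i$ is a proper radical ideal, so it is the intersection of a chain of primes and hence prime.

The ideal $\mathfrak p_i+\mathfrak p_j$ is branching, since $\mathfrak p_i,\mathfrak p_j$ are incomparable and so both properly contained in it. Conversely let $\mathfrak q=\mathfrak P_1+\mathfrak P_2$ as in the definition. Then $\mathfrak P_1,\mathfrak P_2$ are incomparable. Choose $\mathfrak p_i\subseteq\mathfrak P_1$ and $\mathfrak p_j\subseteq\mathfrak P_2$; then $i\ne j$ by the chain property. Both $\mathfrak P_1$ and $\mathfrak p_i+\mathfrak p_j$ contain $\mathfrak p_i$, so they are comparable. If $\mathfrak P_1\supseteq\mathfrak p_i+\mathfrak p_j$, then $\mathfrak P_1$ and $\mathfrak P_2$ both contain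 $\mathfrak p_j$ and would be comparable. So $\mathfrak P_1\subseteq\mathfrak p_i+\mathfrak p_j$, likewise $\mathfrak P_2\subseteq\mathfrak p_i+\mathfrak p_j$, and $\mathfrak q=\mathfrak p_i+\mathfrak p_j$. $\square$

**Definition.** Let $S(A)=\{\mathfrak p_i\}\cup\{\mathfrak p_i+\mathfrak p_j:i\ne j\}\cup\{\mathfrak m_A\}$, ordered by inclusion. By Lemma 6 it is a finite rooted tree $\Gamma(A)$ with root $\mathfrak m_A$; the parent of $\mathfrak q\ne\mathfrak m_A$ is the next larger element, written $\mathfrak q^+$. Its leaves are the $n$ minimal primes.

The least common ancestor of $\mathfrak p_i,\mathfrak p_j$ is $\mathfrak p_i+\mathfrak p_j$. A node $\mathfrak p_i+\mathfrak p_j$ with $i\ne j$ has at least two children, since a child containing both $\mathfrak p_i$ and $\mathfrak p_j$ would contain $\mathfrak p_i+\mathfrak p_j$. So $\Gamma(A)$ is an $n$-tree. Conversely a node with two children is the least common ancestor of leaves below them, so the branching ideals are the nodes with at least two children. There are at least one (as $n\ge2$) and at most $n-1$ of them, by the count in Section 2. By Proposition 2, $\Gamma(R_\Gamma)\cong\Gamma$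 for every $n$-tree $\Gamma$.

We can now state what will be proved.

**Theorem A.** *Let $n\ge2$. To every local real closed SV-ring $A$ of rank $n$ one can attach a finite rooted tree $\Gamma(A)$ (the poset consisting of the minimal primes, the branching ideals and $\mathfrak m_A$), from a finite list of isomorphism types, such that $\Gamma(A)\cong\Gamma(B)$ implies $A\equiv B$. Each theory $\mathrm{Th}(A)$ is decidable and NIP. Hence $T_n$ has only finitely many completions, each decidable and NIP.*

So the conjecture is true for every $n\ge2$.

**Theorem B.**
1. *For local real closed SV-rings $A,B$ of rank $n$: $A\equiv B$ iff $\Gamma(A)\cong\Gamma(B)$.*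
2. *$T_n$ has exactly $2a_n$ completions, where $a_n$ is the number of isomorphism types of finite rooted trees with $n$ leaves in which every non-leaf has at least two children ($a_2=1$, $a_3=2$, $a_4=5$).*
3. *Each completion is $T_n\cup\{\phi_\Gamma\}$ for an explicit sentence $\phi_\Gamma$, and $T_n$ is decidable.*
4. *Each completion has dp-rank exactly $n$.*

The last structural fact says that $A$ is a fiber product.

**Lemma 7 (gluing).** *The natural map*
$$A\to\Big\{(x_i)\in\prod_iA/\mathfrak p_i:\ x_i\equiv x_j\bmod\mathfrak p_i+\mathfrak p_j\ \text{ for all } i\neq j\Big\}$$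
*is an isomorphism.*

*Proof.* It is injective, as $\bigcap_i\mathfrak p_i=0$. Let a compatible family be represented by $a_1,\dots,a_n\in A$, and suppose $a\equiv a_i\bmod\mathfrak p_i$ for all $i<k$. Then $a-a_k\in\bigcap_{i<k}(\mathfrak p_i+\mathfrak p_k)$. This ideal equals $(\bigcap_{i<k}\mathfrak p_i)+\mathfrak p_k$: both are radical by Lemma 5, and both have zero set $\bigcup_{i<k}\big(V(\mathfrak p_i)\cap V(\mathfrak p_k)\big)$ in $\mathrm{Spec}\,A$. Write $a-a_k=c+d$ with $c\in\bigcap_{i<k}\mathfrak p_i$ and $d\in\mathfrak p_k$. Then $a-c\equiv a_i\bmod\mathfrak p_i$ for $i<k$, and $a-c=a_k+d\equiv a_k\bmod\mathfrak p_k$. Induct on $k$. $\square$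

## 4. Why the branches cannot be compared one at a time

Suppose $\Gamma(A)\cong\Gamma(B)$. By Lemma 7 each ring is assembled from its quotients by minimal primes, which are convex valuation rings in real closed fields with some marked primes. A sensible first plan is to compare these quotients branch by branch, say by isomorphisms between suitable elementary extensions, and then to put the comparisons together. The last step fails: two branches share a quotient $A/(\mathfrak p_i+\mathfrak p_j)$, and comparisons chosen separately may act differently on it.

Here is a concrete instance. Let $k=\mathbb R((s^{\mathbb Q}))$ and let $V$ be the valuation ring of $k((t^{\mathbb Q}))$, with residue field $k$. Let $A=A_{\mathfrak m_V}$, so $A=\{(x,y)\in V^2:\bar x=\bar y\}$. The map $\sigma(\sum a_qs^q)=\sum 2^qa_qs^q$ is an automorphism of $k$, because $q\mapsto2^q$ is multiplicative, and it preserves the order, because leading coefficients are multiplied by positive numbers. Applied to coefficients it gives an automorphism $\hat\sigma$ of $V$. Take the identity on the first branch and $\hat\sigma$ on the second. Each is an automorphism of its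 branch, but the pair sends $(s,s)\in A$ to $(s,2s)\notin A$.

The way out is to work from the root of the tree towards the leaves. A valued field is added on top of a residue field that already carries a structure $M$, namely everything built so far, including all other branches. The comparison of $M_1$ with $M_2$ is kept as a partial elementary map for the *whole* of $M$ and is only ever enlarged, never altered. The valued field has to be compared over this prescribed map. To run this we cut each branch at the branching ideals, which gives one field for each node of the tree.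

## 5. One real closed field for each node

Let $\Gamma$ be a finite rooted tree, and let $v^-$ be the parent of a non-root node $v$. The language $\mathscr L_\Gamma$ has a sort $K_v$ with the ring language for each node $v$ and, for each non-root $v$, a unary predicate $O_v\subseteq K_v$ and a function $\mathrm{res}_v:K_v\to K_{v^-}$. The theory $T_\Gamma$ says:

* each $K_v$ is a real closed field;
* $O_v\subsetneq K_v$ is a proper convex subring;
* $\mathrm{res}_v|_{O_v}:O_v\to K_{v^-}$ is a surjective ring homomorphism whose kernel is the set of nonunits of $O_v$;
* $\mathrm{res}_v=0$ off $O_v$.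

This is a recursive set of axioms (the order of $K_v$ is definable by squares).

For $N\models T_\Gamma$ put $V_{\mathrm{root}}=K_{\mathrm{root}}$ and $V_v=\{x\in O_v:\mathrm{res}_v(x)\in V_{v^-}\}$, with composed residue maps $\pi_{v,u}:V_v\to V_u$ for $u\succeq v$. Put
$$R(N)=\Big\{(x_l)\in\prod_{l\text{ leaf}}V_l:\ \pi_{l,l\wedge l'}(x_l)=\pi_{l',l\wedge l'}(x_{l'})\ \text{ for all leaves } l\neq l'\Big\}.\tag{2}$$
This ring is $\emptyset$-definable in $N$, by the same formulas for all $N$.

Example: let $\mathfrak q\subsetneq\mathfrak m_V$ be a nonzero prime of a convex subring $V$ of a real closed field $F$, and let $\Gamma$ be the $2$-tree whose root has a single child $b$. Put $K_{\mathrm{root}}=V/\mathfrak m_V$; $K_b=\mathrm{qf}(V/\mathfrak q)$ with $O_b=V/\mathfrak q$; and $K_1=K_2=F$ with $O_1=O_2=V_{\mathfrak q}$. Then $V_b=V/\mathfrak q$. Further, $V_1=V_2$ consists of the $x\in V_{\mathfrak q}$ with residue in $V/\mathfrak q$. Such an $x$ differs from an element of $V$ by an element of $\mathfrak qV_{\mathfrak q}=\mathfrak q$, so this ring is $V$. Thus $R(N)=A_{\mathfrak q}$. The next proposition does the same in general.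

**Proposition 8.** *Let $A$ be a local real closed SV-ring of rank $n\ge2$ and $\Gamma=\Gamma(A)$. There is $N(A)\models T_\Gamma$ with $A\cong R(N(A))$.*

*Proof.*

**Step 1: the structure.** For $\mathfrak q\in S(A)$ let $K_{\mathfrak q}=\mathrm{qf}(A/\mathfrak q)$. For $\mathfrak q\ne\mathfrak m_A$ let $O_{\mathfrak q}=(A/\mathfrak q)_{\mathfrak q^+/\mathfrak q}$, with its residue map onto $\mathrm{qf}(A/\mathfrak q^+)=K_{\mathfrak q^+}$, extended by $0$. By Lemma 4, $K_{\mathfrak q}$ is real closed and $A/\mathfrak q$ is convex in it, so the overring $O_{\mathfrak q}$ is convex by (C5). It is proper because $\mathfrak q^+\ne\mathfrak q$. So $N(A)\models T_\Gamma$.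

**Step 2: $V_{\mathfrak q}=A/\mathfrak q$.** We go by induction from the root, where $V_{\mathfrak m_A}=K_{\mathfrak m_A}=A/\mathfrak m_A$. Recall that $PW_P=P$ for a prime $P$ of a valuation ring $W$. Indeed let $p\in P$, $s\in W\setminus P$. If $p/s\notin W$, then $s/p\in W$ and $s\in pW\subseteq P$, a contradiction; so $p/s\in W$, and $s\cdot(p/s)\in P$ gives $p/s\in P$. Now let $x\in O_{\mathfrak q}$ with $\mathrm{res}(x)\in V_{\mathfrak q^+}=A/\mathfrak q^+$. Then $\mathrm{res}(x)=\mathrm{res}(a)$ for some $a\in A/\mathfrak q$, and $x-a\in\mathfrak m_{O_{\mathfrak q}}=\mathfrak q^+/\mathfrak q\subseteq A/\mathfrak q$. So $x\in A/\mathfrak q$. The inclusion $A/\mathfrak q\subseteq V_{\mathfrak q}$ is clear.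

**Step 3: the gluing conditions agree.** The maps $\pi$ are the canonical projections, and $\mathfrak p_i\wedge\mathfrak p_j=\mathfrak p_i+\mathfrak p_j$. So $R(N(A))$ is the ring in Lemma 7. $\square$

The remaining task is to show that $T_\Gamma$ is complete.

## 6. Adding a valued field on top of a structured residue field

**Lemma 9.** *Let $L$ be an ordered field, $L'$ a real closure of $L$, and $O'\subseteq L'$ a convex subring. Then $O'$ is the convex hull of $O'\cap L$ in $L'$.*

*Proof.* The hull lies in $O'$ by convexity. Let $x\in O'$, and let $\sum c_ix^i=0$ with $c_i\in L$ not all $0$. Dividing by a coefficient of largest absolute value, we may assume all $|c_i|\le1$, so $c_i\in O'$, and some $c_i=1$. Let $j$ be maximal with $c_j$ a unit of $O'$. Reducing modulo $\mathfrak m_{O'}$ gives $\sum_{i\le j}\bar c_i\bar x^i=0$ with $\bar c_j\ne0$; so $j\ge1$. Now $|\bar x|\le1+\sum_{i<j}|\bar c_i/\bar c_j|$: if $|\bar x|>1$, divide $\bar x^j=-\sum_{i<j}(\bar c_i/\bar c_j)\bar x^i$ by $\bar x^{j-1}$. By (C3), $|x|>2+\sum_{i<j}|c_i/c_j|$ would give $|\bar x|\ge2+\sum_{i<j}|\bar c_i/\bar c_j|$, which is false. So $|x|\le2+\sum_{i<j}|c_i/c_j|\in O'\cap L$.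 $\square$

**Theorem 10.** *Let $\mathscr L_M$ be a countable many-sorted language with a distinguished sort $k$ carrying at least the ring language. Let $\mathscr L^+$ add a sort $K$ with the ring language, a predicate $O\subseteq K$ and a function $\mathrm{res}:K\to k$. Let $M_1^+,M_2^+$ be $\mathscr L^+$-structures with $\mathscr L_M$-parts $M_1,M_2$ such that for $i=1,2$: $k_i,K_i$ are real closed fields; $O_i\subsetneq K_i$ is a proper convex subring; $\mathrm{res}|_{O_i}:O_i\to k_i$ is a surjective ring homomorphism with kernel $\mathfrak m_i:=\mathfrak m_{O_i}$; and $\mathrm{res}=0$ off $O_i$. If $M_1\equiv M_2$, then $M_1^+\equiv M_2^+$.*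

*Proof.* The hypotheses pass to elementary extensions, so we may assume that $M_1^+,M_2^+$ are $\aleph_1$-saturated; then so are $M_1,M_2$.

**Step 1: the system of partial maps.** Let $\mathcal S$ be the set of pairs $f=(f_M,f_K)$ such that

* $f_K:E\to K_2$ is a field embedding, where $E\subseteq K_1$ is a countable real closed subfield, with $x\in O_1\iff f_K(x)\in O_2$ for $x\in E$;
* $f_M:D\to M_2$ is a partial elementary map from $M_1$ to $M_2$, with $D$ countable and $k_E:=\mathrm{res}(E\cap O_1)\subseteq D$;
* $f_M(\mathrm{res}\,x)=\mathrm{res}\,f_K(x)$ for $x\in E\cap O_1$.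

Since positive elements of $E$ are squares in $E$, $f_K$ preserves the order. Each $f\in\mathcal S$ preserves quantifier-free $\mathscr L^+$-formulas in both directions. Indeed a term of sort $K$ takes its value in $E$. A term of a sort of $M$ is built from elements of $D$ and elements $\mathrm{res}(x)$, $x\in E$, which lie in $k_E\subseteq D$ or are $0$; so an atomic formula in these sorts is an $\mathscr L_M$-formula over $D$, and $f_M$ is elementary. The conditions are symmetric under $f\mapsto f^{-1}$. Therefore it is enough to show that $\mathcal S\ne\emptyset$ and that every $f\in\mathcal S$ extends, within $\mathcal S$, to any further element of $M_1^+$. Then $\mathcal S$ is a back-and-forth system, by induction on formulas its members preserve all formulas, and $M_1^+\equiv M_2^+$.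

**Step 2: $\mathcal S\neq\emptyset$.** Let $E$ be the relative algebraic closure of $\mathbb Q$ in $K_1$, and $f_K:E\to K_2$ the unique ordered embedding. Every element of $E$ is bounded by an integer, so $E\subseteq O_1$ and $f_K(E)\subseteq O_2$. As $E$ and $f_K(E)$ are fields, $\mathrm{res}$ is injective on them. Put $D=\mathrm{res}(E)$ and $f_M(\mathrm{res}\,x)=\mathrm{res}\,f_K(x)$. This is the order isomorphism between the real closures of $\mathbb Q$ inside $k_1$ and $k_2$. It maps the $j$-th root of $P\in\mathbb Z[X]$ in $k_1$, in increasing order, to the $j$-th root of $P$ in $k_2$. So each element of $D$ is $\emptyset$-definable and is sent to the element with the same definition. Since $M_1\equiv M_2$, $f_M$ is partial elementary.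

**Step 3: extending to an element of $M_1$.** By $\aleph_1$-saturation of $M_2$, $f_M$ extends to any further element of $M_1$, and hence to countably many, as a partial elementary map; $f_K$ is kept.

**Step 4: set-up for $a\in K_1\setminus E$.** For $x\in K_1\setminus E$ let $E\langle x\rangle$ be the relative algebraic closure of $E(x)$ in $K_1$. It is a countable real closure of $E(x)$. Define $f(E)\langle y\rangle$ in $K_2$ in the same way. If $a'\in E\langle a\rangle\setminus E$, then $a'$ is transcendental over $E$, because $E$ is real closed. As $E\langle a\rangle$ has transcendence degree $1$ over $E$, it follows that $E\langle a'\rangle=E\langle a\rangle$. By (C6), $k_E$ is real closed and $v(E^\times)$, written $v(E)$, is divisible. Let $k'=\mathrm{res}(E\langle a\rangle\cap O_1)$. We write $f$ also for $f_K$, for its action on polynomials (as $p\mapsto p^f$), and for the induced isomorphism $v(E)\to v(f(E))$ of ordered groups. Either the residue field grows, or only the value group grows, or neither does.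

**Step 5: case $k'\neq k_E$.** Here the image of the new residue is prescribed by $f_M$, and we must follow it. First extend $f_M$ by Step 3 so that $k'\subseteq D$. Choose $a'\in E\langle a\rangle\cap O_1$ with $\alpha=\mathrm{res}\,a'\notin k_E$; then $a'\notin E$, and $\alpha$ is transcendental over the real closed field $k_E$. Put $\beta=f_M(\alpha)$, which is transcendental over $f_M(k_E)=k_{f(E)}$ as $f_M$ is elementary. Choose $b\in O_2$ with $\mathrm{res}\,b=\beta$.

A nonzero $p\in E[X]$ can be written $p=cq$ with $c\in E^\times$ and $q\in(E\cap O_1)[X]$ having some coefficient equal to $1$. Then $\mathrm{res}\,q(a')=\bar q(\alpha)\ne0$, so by (C3)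
$$v(p(a'))=v(c),\qquad \operatorname{sign}p(a')=\operatorname{sign}c\cdot\operatorname{sign}\bar q(\alpha).\tag{3}$$
The same computation holds for $p^f(b)$, with $f(c)$ and $\overline{q^f}(\beta)$, and $\overline{q^f}(\beta)=f_M(\bar q(\alpha))$ has the sign of $\bar q(\alpha)$ since $f_M$ is elementary. So $f$ extends to an isomorphism of ordered fields $h:E(a')\to f(E)(b)$, $a'\mapsto b$. It satisfies $x\in O_1\iff h(x)\in O_2$, because the value of a quotient $p_1(a')/p_2(a')$ is $v(c_1/c_2)$ with $c_1/c_2\in E$. Let $g:E\langle a\rangle\to f(E)\langle b\rangle$ be the unique extension of $h$ to the real closures. By Lemma 9, $O_1\cap E\langle a\rangle$ is the convex hull of $O_1\cap E(a')$, and likewise on the other side. As $g$ preserves the order, $x\in O_1\iff g(x)\in O_2$ for $x\in E\langle a\rangle$.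

It remains to see that residues match. Let $\rho:k'\to k_2$ be the map induced by $g$ on residues. By (3) the residue field of $E(a')$ is $k_E(\alpha)$: a quotient $p_1(a')/p_2(a')$ of value $0$ has residue $\mathrm{res}(c_1/c_2)\,\bar q_1(\alpha)/\bar q_2(\alpha)$. The maps $\rho$ and $f_M$ agree on $k_E(\alpha)$, as both extend $f_M|_{k_E}$ and send $\alpha$ to $\beta$. If $x\in E\langle a\rangle\cap O_1$, take an algebraic equation for $x$ over $E(a')$, divide by a coefficient of least value and reduce; so $\mathrm{res}\,x$ is algebraic over $k_E(\alpha)$. Hence the real closed field $k'$ is a real closure of $k_E(\alpha)$. Both $\rho$ and $f_M|_{k'}$ are order-preserving embeddings of $k'$ into $k_2$ that agree on $k_E(\alpha)$, so $\rho=f_M|_{k'}$ by uniqueness. Thus $(f_M,g)\in\mathcal S$.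

**Step 6: case $k'=k_E$ and $v(E\langle a\rangle)\ne v(E)$.** Choose $a'\in E\langle a\rangle$ with $a'>0$ and $\gamma=v(a')\notin v(E)$. The value group $v(K_2)$ is nontrivial, as $O_2\ne K_2$, and divisible, so it is densely ordered without endpoints. By saturation there is $b\in K_2$, $b>0$, such that for all $c\in E^\times$
$$v(f(c))<v(b)\iff v(c)<\gamma,\qquad v(f(c))>v(b)\iff v(c)>\gamma .$$
So $v(b)\notin v(f(E))$. In a sum $\sum c_ia'^i$ with $c_i\in E$, the nonzero terms have pairwise distinct values: $v(c_i)+i\gamma=v(c_j)+j\gamma$ with $i\ne j$ would give $\gamma=(v(c_i)-v(c_j))/(j-i)\in v(E)$ by divisibility. So by (C4) the value and the sign of the sum are those of its term of least value, and the sign of that term is the sign of its coefficient. Which term is least depends only on comparisons of $\gamma$ with the elements $(v(c_i)-v(c_j))/(j-i)$ of $v(E)$. The same holds for $b$ over $f(E)$, with the same outcomes. Hence $f$ extends to an isomorphism of ordered fields $E(a')\to f(E)(b)$. It respects $O_1,O_2$: a nonzero element of $E(a')$ has value $v(c)+m\gamma$ with $c\in E^\times$, $m\in\mathbb Z$, its image has value $v(f(c))+mv(b)$,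 and whether this is $\ge0$ is a comparison of $\gamma$ with $-v(c)/m$ if $m\ne0$, and of $v(c)$ with $0$ if $m=0$. As in Step 5, Lemma 9 gives an extension $g:E\langle a\rangle\to f(E)\langle b\rangle$ that respects $O_1,O_2$.

**Step 7: case $k'=k_E$ and $v(E\langle a\rangle)=v(E)$.** By saturation choose $b\in K_2$ with $f(c)<b\iff c<a$ and $f(c)>b\iff c>a$ for all $c\in E$. Then $b\notin f(E)$. Polynomials over the real closed field $E$ factor into linear factors and definite quadratic ones, so signs at $a$ and at $b$ correspond. Hence $f$ extends to an isomorphism of ordered fields $E(a)\to f(E)(b)$, and then to $g:E\langle a\rangle\to f(E)\langle b\rangle$.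

Let $0\ne x\in E\langle a\rangle$. By assumption $x=cu$ with $c\in E^\times$ and $u$ a unit of $O_1$, and $\mathrm{res}\,u=\mathrm{res}\,d$ for some $d\in E\cap O_1$, which is a unit of $O_1$. Then $u/d-1\in\mathfrak m_1$, and $2\mathfrak m_1\subseteq\mathfrak m_1\subseteq(-1,1)$ gives $\frac12<u/d<2$. So $\frac12|cd|<|x|<2|cd|$, and therefore $\frac12|f(cd)|<|g(x)|<2|f(cd)|$. By convexity
$$x\in O_1\iff cd\in O_1\iff f(cd)\in O_2\iff g(x)\in O_2 .$$

**Step 8: residues in the last two cases.** Let $x\in E\langle a\rangle\cap O_1$. As $k'=k_E$, choose $c\in E\cap O_1$ with $\mathrm{res}\,c=\mathrm{res}\,x$. Then $x-c\in\mathfrak m_1$, and since $g$ respects $O_1,O_2$ it respects nonunits, so $g(x)-f(c)\in\mathfrak m_2$. Hence $\mathrm{res}\,g(x)=\mathrm{res}\,f(c)=f_M(\mathrm{res}\,c)=f_M(\mathrm{res}\,x)$, and $(f_M,g)\in\mathcal S$. In all cases $a\in\mathrm{dom}(g)$. $\square$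

**Corollary 11.** *For every finite rooted tree $\Gamma$, any two models of $T_\Gamma$ are elementarily equivalent.*

*Proof.* We use induction on the number of nodes. If $\Gamma$ is a single root, $T_\Gamma$ is the theory of real closed fields, which is complete by Tarski's theorem. Otherwise remove a leaf $v\ne$ root to get $\Gamma'$. A model of $T_\Gamma$ is a model $M$ of $T_{\Gamma'}$ with one sort $K=K_v$ added over $k=K_{v^-}$, as in Theorem 10. The two models of $T_{\Gamma'}$ are elementarily equivalent by induction; apply Theorem 10. $\square$

The other branches of the tree sit inside $M$. This is why Theorem 10 allows arbitrary extra structure around $k$.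

## 7. Finiteness, decidability and NIP

**Recollections.** A formula $\varphi(x,y)$ has the independence property in a theory if for every $m$ some model contains tuples $a_i$ ($i\le m$) and $b_S$ ($S\subseteq\{1,\dots,m\}$) with $\varphi(a_i,b_S)\iff i\in S$. A theory is NIP if no formula has it. NIP passes to reducts and to structures definable in a model, and real closed fields are NIP. A subset of $F^m$ is *externally definable* if it is the trace on $F^m$ of a set definable with parameters in an elementary extension of $F$. The expansion of an NIP structure by all its externally definable sets is NIP (S. Shelah, *Dependent first order theories, continued*, Israel J. Math. 173 (2009); also A. Chernikov–P. Simon, *Externally definable sets and dependent pairs*, Israel J. Math. 194 (2013)).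

**Proof of Theorem A.** By hypothesis the models of $T_n$ are exactly the local real closed SV-rings of rank $n$, so the completions of $T_n$ are the theories $\mathrm{Th}(A)$ of such rings. Let $A$ be one and $\Gamma=\Gamma(A)$.

**Step 1: the theory depends only on the tree.** By Proposition 8, $A\cong R(N)$ with $N=N(A)\models T_\Gamma$. Let $\sigma\mapsto\sigma^R$ be the computable translation of $\mathscr L$-sentences into $\mathscr L_\Gamma$-sentences given by the definition (2) of $R$. Then
$$A\models\sigma\iff N\models\sigma^R\iff T_\Gamma\vdash\sigma^R, \tag{4}$$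
the last equivalence by Corollary 11. The right-hand side depends only on the isomorphism type of $\Gamma$, so $\Gamma(A)\cong\Gamma(B)$ implies $A\equiv B$. As $\Gamma(A)$ is an $n$-tree and there are finitely many $n$-trees, $T_n$ has finitely many completions.

**Step 2: decidability.** $T_\Gamma$ is consistent, as $N(A)$ is a model; it is complete by Corollary 11, and it is recursively axiomatized. So it is decidable, and by (4) so is $\mathrm{Th}(A)$.

**Step 3: NIP.** Let $d$ be the height of $\Gamma$, and take $F,V,\mathfrak q_0,\dots,\mathfrak q_{d-1}$ as in (1). Form $R_\Gamma$ from them. By Proposition 2 it is a local real closed SV-ring of rank $n$ with tree $\Gamma$, so $A\equiv R_\Gamma$ by Step 1. It is therefore enough that $\mathrm{Th}(R_\Gamma)$ is NIP. Let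
$$\mathbb F=(F,+,\cdot,<,\mathfrak q_0,\dots,\mathfrak q_{d-1}).$$
In $\mathbb F$ the ring $V$ is definable ($x\in V$ iff $x=0$ or $1/x\notin\mathfrak q_0$), so $R_\Gamma\subseteq F^n$ with its coordinatewise operations is definable. We show that $\mathbb F$ is NIP. The set $\mathfrak q_i$ is convex, symmetric and closed under $x\mapsto2x$, so it has no largest element. Hence any finitely many of the conditions $x<c$ ($x\in\mathfrak q_i$) and $c<y$ ($y\in F$, $y>\mathfrak q_i$) are satisfied by some $c\in\mathfrak q_i$. By compactness there is $c_i$ in an elementary extension of the real closed field $F$ that satisfies them all. Then $\mathfrak q_i=\{x\in F:|x|<c_i\}$: if $x\in F\setminus\mathfrak q_i$, then $|x|>\mathfrak q_i$ by convexity, so $c_i<|x|$. So each $\mathfrak q_i$ is externally definable in the NIP structure $F$. Thus $\mathbb F$ is a reduct of the expansion of $F$ by all externally definable sets, and $\mathbb F$ is NIP. $\square$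

*Remark.* The spectrum itself is not determined by the theory. Glue two copies of $V$ along $\mathfrak m_V$, once for $d=1$ and once for $d=2$ in (1). In the first case $V$ has the two primes $0,\mathfrak m_V$, and $A_{\mathfrak m_V}$ has three primes. In the second case $V$ has the three primes $0,\mathfrak q_1,\mathfrak q_0$ (the value group $\mathbb Q^2$ has exactly the proper convex subgroups $0$ and $\{0\}\times\mathbb Q$). Each $A_{\mathfrak m_V}/\mathfrak p_i$ then contributes three primes, with only $\mathfrak m$ in common, so there are five. Both rings have the tree with a root and two leaves, and so they are elementarily equivalent.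

## 8. The sentence $\phi_\Gamma$ and the number of completions

**The tree is first-order.** Fix an $n$-tree $\Gamma$ with leaves $l_1,\dots,l_n$. Let $\phi_\Gamma$ say: there are nonzero pairwise orthogonal $e_1,\dots,e_n$ such that for all $i\ne j$ and $k\ne h$,

* $\mathrm{Ann}(e_i)+\mathrm{Ann}(e_j)\subseteq\mathrm{Ann}(e_k)+\mathrm{Ann}(e_h)$ holds iff $l_k\wedge l_h\succeq l_i\wedge l_j$;
* $\mathrm{Ann}(e_i)+\mathrm{Ann}(e_j)$ is the set of all nonunits iff $l_i\wedge l_j$ is the root.

*Claim: a local real closed SV-ring $A$ of rank $n$ satisfies $\phi_\Gamma$ iff $\Gamma(A)\cong\Gamma$.* By Lemma 3, for any admissible $e_1,\dots,e_n$ we have $\mathrm{Ann}(e_i)=\mathfrak p_i$ in a suitable numbering, and every numbering arises. So $\phi_\Gamma$ says that for some numbering the two conditions hold with $\mathfrak p_i$ in place of $\mathrm{Ann}(e_i)$. They certainly hold if an isomorphism $\Gamma\to\Gamma(A)$ sends $l_i$ to $\mathfrak p_i$, because it preserves least common ancestors.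

Conversely, assume the conditions. The first makes $l_i\wedge l_j\mapsto\mathfrak p_i+\mathfrak p_j$ well defined, injective and order preserving in both directions. By the second, this map is compatible with root $\mapsto\mathfrak m_A$. It remains to compare leaves $l_i\mapsto\mathfrak p_i$ with the other nodes. No non-leaf is at or below a leaf, on either side. For $i\in\{k,h\}$ both $\mathfrak p_i\subseteq\mathfrak p_k+\mathfrak p_h$ and $l_k\wedge l_h\succeq l_i$ hold. For $i\notin\{k,h\}$, $\mathfrak p_i\subseteq\mathfrak p_k+\mathfrak p_h$ iff $\mathfrak p_i+\mathfrak p_k\subseteq\mathfrak p_k+\mathfrak p_h$; and $l_k\wedge l_h\succeq l_i$ iff $l_k\wedge l_h\succeq l_i\wedge l_k$. So these agree by the first condition. Since every node of an $n$-tree is a leaf, the root, or some $l_i\wedge l_j$, we have an isomorphism $\Gamma\to\Gamma(A)$.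

**Theorem B, part 1.** If $\Gamma(A)\cong\Gamma(B)$, then $A\equiv B$ by Theorem A. If $A\equiv B$, then $B\models\phi_{\Gamma(A)}$, so $\Gamma(B)\cong\Gamma(A)$.

**Part 3.** For each $n$-tree $\Gamma$ the theory $T_n\cup\{\phi_\Gamma\}$ is consistent, as $R_\Gamma$ is a model by Proposition 2, and complete by part 1. Every model of $T_n$ satisfies exactly one $\phi_\Gamma$, up to isomorphism of $\Gamma$. So the completions of $T_n$ are exactly the theories $T_n\cup\{\phi_\Gamma\}$. For decidability of $T_n$, we claim that $T_n\vdash\sigma$ iff $T_\Gamma\vdash\sigma^R$ for each of the finitely many $n$-trees $\Gamma$; each $T_\Gamma$ is decidable by Step 2 of Section 7, applied to $A=R_\Gamma$. If all $T_\Gamma\vdash\sigma^R$, then every model $A$ of $T_n$ satisfies $\sigma$ by (4). If $T_n\vdash\sigma$, then $R_\Gamma\models\sigma$, and (4) for $A=R_\Gamma$ gives $T_\Gamma\vdash\sigma^R$.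

**Part 2.** We count $n$-trees. Those whose root has at least two children number $a_n$. Those whose root has exactly one child arise, uniquely, from a tree of the first kind by hanging it below a new root: as $n\ge2$, the child of the root is not a leaf, so it has at least two children. They also number $a_n$. The total is $2a_n$. The two families correspond to $\mathfrak m_A$ being, respectively not being, a branching ideal.

For the values, list the leaf counts below the children of the top node. For $n=2$: $\{1,1\}$, so $a_2=1$. For $n=3$: $\{1,1,1\}$ and $\{2,1\}$, so $a_3=2$. For $n=4$: $\{1,1,1,1\}$, $\{2,1,1\}$ and $\{2,2\}$ give one tree each, and $\{3,1\}$ gives $a_3=2$, so $a_4=5$. The star with $n$ leaves, without or with the extra root, yields $T_{n,1}$ and $T_{n,2}$. For $n=4$ there are thus ten completions, while the guess of Section 1 allowed at most six. It confuses $\{2,1,1\}$ with $\{3,1\}$ over a star (the rings $C$ and $B$), and $\{2,2\}$ with the other tree of type $\{3,1\}$, both of which have three branching nodes.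

## 9. The dp-rank of each completion

**Definition.** An *ict-pattern of depth $m$* for a tuple of variables $x$ consists of formulas $\varphi_1(x,y_1),\dots,\varphi_m(x,y_m)$ and parameters $b_{ij}$ ($1\le i\le m$, $j<\omega$) in a model such that for every $\eta:\{1,\dots,m\}\to\omega$ some $a_\eta$ satisfies $\varphi_i(a_\eta,b_{ij})\iff j=\eta(i)$, for all $i,j$. A complete theory has *dp-rank $n$* if $n$ is the largest depth of an ict-pattern for a single variable in its models; it is *dp-minimal* if there is none of depth $2$.

For example, in any infinite structure, $x=y$ with distinct parameters is a pattern of depth $1$ for one variable, and $x_1=y$, $x_2=y$ give depth $2$ for pairs.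

Let $A\models T_n$ and $\Gamma=\Gamma(A)$.

**Step 1: dp-rank at least $n$.** One element of $A$ can hold $n$ independent pieces of information, read off by multiplication with orthogonal elements. Take $e_1,\dots,e_n$ as in Lemma 3. As $A$ is reduced, $\mathrm{Ann}(e_i^2)=\mathrm{Ann}(e_i)=\mathfrak p_i$. So the ideal $e_i^2A\cong A/\mathfrak p_i$ (as modules) is infinite, since $A/\mathfrak p_i$ has a real closed quotient field and contains $\mathbb Z$. Choose $c_{ij}\in A$ ($j<\omega$) such that, for each $i$, the elements $y_{ij}=e_i^2c_{ij}$ are pairwise distinct. For $\eta:\{1,\dots,n\}\to\omega$ put $x_\eta=\sum_ie_ic_{i,\eta(i)}$. By orthogonality $e_ix_\eta=e_i^2c_{i,\eta(i)}=y_{i,\eta(i)}$, so $e_ix_\eta=y_{ij}\iff j=\eta(i)$. The formula $zx=y$ with parameters $(e_i,y_{ij})$ thus gives an ict-pattern of depth $n$ in one variable.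

**Step 2: dp-rank at most $n$.** The structure $\mathbb F$ of Section 7 is an o-minimal structure expanded by convex sets, so its theory is weakly o-minimal, that is, in every model the definable sets in one variable are finite unions of convex sets (Y. Baisalov–B. Poizat, *Paires de structures o-minimales*, J. Symb. Logic 63 (1998)). Hence it is dp-minimal (A. Dolich–J. Goodrick–D. Lippel, *Dp-minimality: basic facts and examples*, Notre Dame J. Form. Log. 52 (2011)). By subadditivity of dp-rank (I. Kaplan–A. Onshuus–A. Usvyatsov, *Additivity of the dp-rank*, Trans. AMS 365 (2013)), models of $\mathrm{Th}(\mathbb F)$ have no ict-pattern of depth $n+1$ for $n$-tuples.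

Suppose a model of $\mathrm{Th}(A)$ had an ict-pattern of depth $n+1$ in one variable, with formulas $\varphi_1,\dots,\varphi_{n+1}$. For each $m$, the existence of parameters $b_{ij}$ with $j<m$ that have the required property for all $\eta:\{1,\dots,n+1\}\to\{0,\dots,m-1\}$ is expressed by an $\mathscr L$-sentence. So it holds in $R_\Gamma\equiv A$. Now $R_\Gamma$ is a definable subset of $F^n$ with definable operations, and each $\varphi_i$ translates into a formula of $\mathbb F$ about $n$-tuples. So for every $m$ there is such a finite array in $\mathbb F$ for $n$-tuples. By compactness an elementary extension of $\mathbb F$ has an ict-pattern of depth $n+1$ for $n$-tuples, a contradiction. So the dp-rank is exactly $n$, and Theorem B is proved. $\square$
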